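# Even cylinders, hard squares and flips of lattice paths

## 1. Four columns and two columns, by hand

Take the cycle $C_4$. Its independent sets (sets of pairwise non-adjacent vertices) are the empty set, the four single vertices and the two opposite pairs. Counted with sign $(-1)^{\text{size}}$ they give $1-4+2=-1$.

Now stack $m$ copies of $C_4$ on top of each other, joining each vertex to its copies in the rows directly above and below. This is the Cartesian product $P_m\times C_4$, a cylinder with $m$ rows. Let $e_m$, $s_m$, $d_m$ be the signed sums over those independent sets whose last row is, respectively, empty, a given single vertex, a given opposite pair. By rotation $s_m$ and $d_m$ do not depend on which vertex or pair is given. If row $m+1$ is empty, row $m$ is arbitrary. If row $m+1$ is a single vertex, row $m$ must avoid that vertex: it is empty, one of three single vertices, or one opposite pair. If row $m+1$ is an opposite pair, row $m$ is empty, one of two single vertices, or the other pair. Hence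
$$e_{m+1}=e_m+4s_m+2d_m,\qquad s_{m+1}=-(e_m+3s_m+d_m),\qquad d_{m+1}=e_m+2s_m+d_m,$$
with $(e_0,s_0,d_0)=(1,0,0)$. We claim
$$(e,s,d)=(1-2j,\;j,\;0)\ \text{ for } m=2j,\qquad (e,s,d)=(2j+1,\;-(j+1),\;1)\ \text{ for } m=2j+1.$$
This holds for $m=0$. From $(1-2j,j,0)$ the recursion gives $e=1-2j+4j=2j+1$, $s=-(1-2j+3j)=-(j+1)$, $d=1-2j+2j=1$. From $(2j+1,-(j+1),1)$ it gives $e=2j+1-4j-4+2=1-2(j+1)$, $s=-(2j+1-3j-3+1)=j+1$, $d=2j+1-2j-2+1=0$. So the claim follows by induction. The total signed count $e+4s+2d$ is $2j+1$ for $m=2j$ and $-(2j+1)$ for $m=2j+1$: the sequence is $1,-1,3,-3,5,-5,\dots$. Since $\sum_j(2j+1)X^j=(1+X)/(1-X)^2$, its generating function is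
$$f_4(t)=(1-t)\,\frac{1+t^2}{(1-t^2)^2}=\frac{1+t^2}{(1-t)(1+t)^2}.\tag{1}$$

**Definition (independence complex, $Z$).** For a finite simple graph $G$, the independence complex $\mathrm{Ind}(G)$ is the simplicial complex whose faces are the independent sets of $G$. For a finite simplicial complex $X$ with unreduced Euler characteristic $\chi(X)$ put $Z(X)=1-\chi(X)$, and $Z(G)=Z(\mathrm{Ind}(G))$.

A nonempty independent set $J$ is a face of dimension $|J|-1$, so $\chi(\mathrm{Ind}(G))=-\sum_{J\ne\emptyset}(-1)^{|J|}$ and
$$Z(G)=\sum_{J\text{ independent}}(-1)^{|J|},\tag{2}$$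
the empty set included. This is the signed count used above. For paths with $1,2,3$ vertices, $Z(P_1)=1-1=0$, $Z(P_2)=1-2=-1$, $Z(P_3)=1-3+1=-1$. For the empty graph $Z=1$.

Write $N(w)$ for the set of neighbors of $w$ and $N[w]=N(w)\cup\{w\}$. Splitting (2) according to whether $w\in J$ gives
$$Z(G)=Z(G-w)-Z(G-N[w]).\tag{3}$$
If $G$ has an isolated vertex $v$, then adding or removing $v$ pairs the terms of (2) with opposite signs, so $Z(G)=0$.

**Lemma 1.** (Leaf) If $N(u)=\{w\}$, then $Z(G)=-Z(G-N[w])$. (Fold) If $u\neq w$ and $N(u)\subseteq N(w)$, then $Z(G)=Z(G-w)$.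

*Proof.* Leaf: $u$ is isolated in $G-w$, so the first term of (3) vanishes. Fold: $u,w$ are not adjacent, for otherwise $w\in N(u)\subseteq N(w)$. So $u$ survives in $G-N[w]$ and has lost all its neighbors. It is isolated there, and the second term of (3) vanishes. $\square$

Here is Leaf at work. Let $C_2$ be two vertices joined by one edge, so $P_m\times C_2$ is a ladder. Let $F_m=Z(P_m\times C_2)$, and let $A_m$ be the value of $Z$ after deleting one vertex of the first row, with $A_0=1$. Apply (3) to a vertex $w$ of the first row. Removing $w$ gives $A_m$; removing $N[w]$ deletes the first row and one vertex of the second, giving $A_{m-1}$. So $F_m=A_m-A_{m-1}$ for $m\ge1$. Next, $A_1=Z(P_1)=0$. For $m\ge2$ the surviving vertex of the first row is a leaf attached to the vertex $w$ below it; $N[w]$ takes away that leaf, the whole second row and one vertex of the third, so $A_m=-A_{m-2}$. Hence $\sum A_mt^m=1/(1+t^2)$, and since $F_0=1=A_0$,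
$$f_2(t)=\frac{1-t}{1+t^2}.\tag{4}$$

The ladder gives a periodic sequence and the four-column cylinder an unbounded one, with a double pole at $-1$. What are the possible denominators for an arbitrary even number of columns?

## 2. Denominators for every even circumference

Let $P_m$ be the path with $m\ge0$ vertices, $C_n$ the $n$-cycle for $n\ge3$, $C_2$ as above, and
$$f_n(t)=\sum_{m\ge0}Z(P_m\times C_n)\,t^m\qquad(n\ge2).$$
For odd circumference, Jonsson showed that $f_{6n+1}=f_{6n-1}=\frac1{1-t}$ for $n\ge1$ and $f_{6n+3}=\frac{1-2t+t^2}{1-t^3}$ for $n\ge0$. It is also known that each $f_{2n}$, $n\ge1$, is rational and that all zeros of its denominator are roots of unity. Neither fact is used below. The following is a conjecture from Michal Adamaszek, "Hard squares on cylinders revisited", arXiv:1202.1655 (2012), and the aim of the lecture is to prove it.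

**Theorem 1.** There are polynomials $h_N\in\mathbb Z[t]$ such that
$$f_{4n+2}=\frac{h_{4n+2}}{(1+t^2)\,\big[(1-t^{8n-2})(1-t^{8n-8})\cdots(1-t^{2n+4})\big]}\quad(n\ge0),$$
$$f_{4n}=\frac{h_{4n}}{(1-t^2)\,\big[(1-t^{8n-6})(1-t^{8n-12})\cdots(1-t^{2n+6})\big]}\quad(n\ge2).$$
In each bracket the exponents decrease by $6$ from the first listed to the last listed (so the bracket is $(1-t^6)$ for $f_6$ and $(1-t^{10})$ for $f_8$). For $n=0$ the first formula reads $f_2=h_2/(1+t^2)$.

The case $N=2$ is (4). From now on $N\ge6$ is even. For integers $k$ with $N/4\le k\le N/2$ put $H_k=3k-\frac N2$ and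
$$c_k(t)=\begin{cases}1-(-1)^kt^2& k=N/2,\\ 1-(-1)^kt^{H_k}& N/4<k<N/2,\\ 1-(-1)^kt& k=N/4\ (\text{only if }4\mid N).\end{cases}$$
For $N=6$: $c_2=1-t^3$, $c_3=1+t^2$. For $N=12$: $c_3=1+t$, $c_4=1-t^6$, $c_5=1+t^9$, $c_6=1-t^2$.

**Theorem 2.** Let $N\ge6$ be even.

(a) $f_N\prod_kc_k\in\mathbb Z[t]$.

(b) $(1+t^3)^2\,\mathrm{lcm}_k(c_k)\,f_N\in\mathbb Q[t]$. Hence each pole $\zeta$ of $f_N$ is simple if $\zeta^3\ne-1$, and has order at most $3$ if $\zeta^3=-1$.

**Theorem 3.**

(i) For $n\ge1$, $f_{4n+2}$ is a polynomial divided by $(1+t^2)\prod_{k=n+1}^{2n}\big(1-(-1)^kt^{3k-2n-1}\big)$. For $n\ge2$, $f_{4n}$ is a polynomial divided by $(1-t^2)\prod_{k=n+1}^{2n-1}\big(1-(-1)^kt^{3k-2n}\big)$. All numerators lie in $\mathbb Z[t]$.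

(ii) If $N\equiv2\pmod 4$, $N\ge6$, all poles of $f_N$ are simple, so $m\mapsto Z(P_m\times C_N)$ is eventually periodic. If $4\mid N$, $N\ge8$, all poles are simple except possibly at $-1$ and (only if $12\mid N$) at $e^{\pm i\pi/3}$. There the order is at most $3$, so $Z(P_m\times C_N)=O(m^2)$.

(iii) $f_4=\frac{1+t^2}{(1-t)(1+t)^2}$. So the second formula of Theorem 1, read with empty bracket, fails for $n=1$, and the restriction $n\ge2$ is necessary.

Part (iii) is already done: (1) has a double pole at $-1$, because the numerator takes the value $2$ there, so $(1-t^2)f_4$ is not a polynomial.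

## 3. Regions below a lattice path

A natural thing to try is to remove leaves near the first row, as for the ladder. This leaves a cylinder with a ragged top. We need a class of ragged tops that is closed under such removals, and lattice paths will record it.

Let $\Gamma$ be the infinite cylinder with vertices $(x,y)\in\mathbb Z/N\times\mathbb Z$ (column, row), with rows increasing downwards.

**Definition (paths).** A *path* $P$ is a bi-infinite lattice path in $\mathbb Z^2$, invariant under translation by $(N,0)$, with steps
$$S^\uparrow=(1,-2),\quad S^\downarrow=(1,2),\quad L^\uparrow=(2,-1),\quad L^\downarrow=(2,1).$$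
$\mathcal P_k$ is the set of paths having per period $k$ up-steps and $k$ down-steps, with equally many (say $\lambda$) $L^\uparrow$ and $L^\downarrow$, and equally many (say $s$) $S^\uparrow$ and $S^\downarrow$.

So $S$-steps are short and steep, $L$-steps long and flat. From $2s+4\lambda=N$ and $s+\lambda=k$ we get
$$\lambda=\tfrac N2-k,\qquad s=2k-\tfrac N2,\qquad \tfrac N4\le k\le\tfrac N2,\tag{5}$$
and in particular $k\ge2$. The down-steps of one period add up to
$$(s+2\lambda,\;2s+\lambda)=\big(\tfrac N2,\;H_k\big).\tag{6}$$

**Definition (depth, region).** Every column is either the column of a vertex of $P$ or the middle column of an $L$-step. If $(x,r)$ is a vertex of $P$, put $d_P(x)=r+1$ if one of the two adjacent steps is an $S$-step whose other end is lower (row $r+2$), and $d_P(x)=r$ otherwise. If $x$ is the middle column of an $L$-step between rows $r$ and $r+1$, put $d_P(x)=r$. The region $R_m(P)$ is the subgraph of $\Gamma$ induced by $\{(x,y):d_P(x)<y\le m\}$.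

Thus $d_P(x)$ is the last row missing from column $x$. For $N=6$ let $B$ be the path with period $S^\uparrow S^\downarrow L^\uparrow L^\downarrow$ starting at $(0,2)$; its vertices are $(0,2),(1,0),(2,2),(4,1),(6,2)$. Columns $0,\dots,5$ have depths $2,1,2,1,1,1$: both steps at $(0,2)$ and at $(2,2)$ go up from there, $(1,0)$ has steep descents, columns $3$ and $5$ are middles of $L$-steps, and $(4,1)$ touches only $L$-steps.

**Definition (the module $V$).** Let $\Lambda=\mathbb Q[t,t^{-1}]$ and $V=\mathbb Q((t))/\Lambda$, a $\Lambda$-module. For a path $P$, let $[P]\in V$ be the class of $\sum_{m\ge0}Z(R_m(P))t^m$. Let $[f]$ also denote the class in $V$ of a series $f$.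

In $V$ finitely many coefficients do not matter, so only large $m$ counts, and annihilators are denominators. If $Q\in\mathbb Z[t]$ and $f\in\mathbb Z[[t]]$, then
$$Q\cdot[f]=0\iff Qf\in\Lambda\cap\mathbb Z[[t]]=\mathbb Z[t].\tag{7}$$
For instance $[1/(1-t)]$ is nonzero and killed by $1-t$. Since $R_m(P+(h,s))\cong R_{m-s}(P)$,
$$[P+(h,s)]=t^s[P].\tag{8}$$

As an example, let $N=6$ and let $\mathcal Z$ be the zigzag with valleys $(\text{even},2)$ and peaks $(\text{odd},0)$. Its depths are $2$ (even) and $1$ (odd). For $m\le1$ the region is empty, so $Z=1$. For $m=2$ it consists of three isolated vertices, so $Z=0$. For $m\ge3$ each $(x,2)$ with $x$ odd is a leaf attached to $(x,3)$. Three applications of Leaf remove rows $2,3,4$ of odd columns and row $3$ of even columns, leaving $R_m(\mathcal Z+(0,2))\cong R_{m-2}(\mathcal Z)$ with sign $(-1)^3$. So the series is $1+t-t^3+t^5-\cdots$, and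
$$z:=[\mathcal Z]=\Big[\frac t{1+t^2}\Big],\qquad(1+t^2)z=0.\tag{9}$$

## 4. Flipping a peak

**Definition (flips).** A *peak* is a vertex preceded by an up-step $a$ and followed by a down-step $b$. The *flip* at the peak exchanges $a$ and $b$ (at all translates by multiples of $(N,0)$ at once), giving a path $P'$. It is an *LL flip* if $a$ and $b$ are both $L$-steps. For an LL flip let $P''$ be the path in which $a,b$ are replaced by $S^\downarrow S^\uparrow S^\downarrow S^\uparrow$ between the same endpoints.

If $P\in\mathcal P_k$, then $P'\in\mathcal P_k$. In passing to $P''$, $\lambda$ drops by $1$ and $s$ grows by $2$, so $P''\in\mathcal P_{k+1}$.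

**Lemma 2.** $[P]=-[P']$ for a non-LL flip, and $[P]=-[P']+[P'']$ for an LL flip.

*Proof.* Let $m$ be large, $G=R_m(P)$, and let the peak be $(x,r)$. At most five neighboring columns are touched; they are distinct because $N\ge6$, and the depths of all other columns stay the same.

**Case SS.** This case shows that one Leaf step is one flip. The neighbors of the peak on $P$ are $(x\pm1,r+2)$. Here $d(x)=r+1$, and $d(x\pm1)\in\{r+2,r+3\}$, depending on the outer steps. So $(x,r+2)$ lies in $G$; its neighbors $(x\pm1,r+2)$ and $(x,r+1)$ do not, and its single neighbor is $w=(x,r+3)$. By Leaf, $Z(G)=-Z(G-N[w])$. Removing $N[w]$ takes rows $r+2,r+3,r+4$ from column $x$ and row $r+3$ (if present) from columns $x\pm1$, so the depths become $r+4$ at $x$ and $r+3$ at $x\pm1$. The path $P'$ has vertices $(x\pm1,r+2),(x,r+4)$. Its depth at $x$ is $r+4$, because both steps go up from there, and at $x\pm1$ it is $r+3$, because a steep descent starts there. So $G-N[w]=R_m(P')$.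

**Case SL.** This case is again one Leaf step, now beside the peak. Let $a=S^\uparrow$, $b=L^\downarrow$; the neighbors on $P$ are $(x-1,r+2)$ and $(x+2,r+1)$. Here $d(x-1)\ge r+2$, $d(x)=r+1$, $d(x+1)=r$, $d(x+2)\in\{r+1,r+2\}$. So $(x+1,r+1)$ is in $G$, its neighbors $(x,r+1)$, $(x+2,r+1)$, $(x+1,r)$ are not, and its single neighbor is $w=(x+1,r+2)$. Removing $N[w]$ takes rows $r+1,r+2,r+3$ from column $x+1$ and row $r+2$ (if present) from columns $x$ and $x+2$. The depths at $x,x+1,x+2$ become $r+2,r+3,r+2$, and $d(x-1)$ is unchanged. The path $P'$ has vertices $(x-1,r+2),(x+1,r+3),(x+2,r+1)$. Column $x$ is the middle of an $L$-step between rows $r+2$ and $r+3$ (depth $r+2$); at $(x+1,r+3)$ both steps go up (depth $r+3$); at $(x+2,r+1)$ the step on the left has its lower end at row $r+3$ (depth $r+2$). At $x-1$ the right-hand step is $S^\uparrow$ in $P$ and $L^\downarrow$ in $P'$; neither affects the depth, so it is decided by the same outer step. Hence $[P]=-[P']$. The case $a=L^\uparrow$, $b=S^\downarrow$ is the mirror image.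

**Case LL.** Here no leaf is available; we use Fold and then sum over a path of three vertices. The neighbors on $P$ are $(x\pm2,r+1)$, and $d(x)=d(x\pm1)=r$, $d(x\pm2)\in\{r+1,r+2\}$. Put $y_i=(x+i,r+1)$ for $i=-1,0,1$, $w=(x,r+2)$, $z_\pm=(x\pm1,r+2)$. Since $(x+2,r+1)$ and $(x+1,r)$ are not in $G$, $N(y_1)=\{y_0,z_+\}\subseteq N(w)$. By Fold, $Z(G)=Z(G_1)$ with $G_1=G-w$. Deleting $y_{-1},y_0,y_1$ from $G_1$ gives depths $r+2$ at $x$, $r+1$ at $x\pm1$, and $d(x\pm2)$ unchanged. The path $P'$ has vertices $(x\pm2,r+1),(x,r+2)$ joined by $L$-steps, with exactly these depths: at $x\pm2$ the inner step is an $L$-step in both paths, so only the outer step decides. So $G_1-\{y_{-1},y_0,y_1\}=G':=R_m(P')$.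

In $G_1$ the $y_i$ are attached to $G'$ only through the path $z_-\,y_{-1}\,y_0\,y_1\,z_+$. Fix an independent set $J$ of $G'$ and sum over the possible choices among the $y$'s. The factor is $Z(P_3)=-1$ if $J$ contains neither of $z_\pm$, $Z(P_2)=-1$ if exactly one, and $Z(P_1)=0$ if both. The vertices $z_\pm$ are not adjacent, so
$$Z(G)=-Z(G')+\sum_{J\ni z_-,z_+}(-1)^{|J|}=-Z(G')+Z\big(G'-N[z_-]-N[z_+]\big).$$
In the last graph, rows $r+2,r+3$ are gone from columns $x\pm1$ and row $r+2$ from columns $x\pm2$, so the depths are $r+2$ at $x$, $r+3$ at $x\pm1$, $r+2$ at $x\pm2$. The path $P''$ has vertices $(x-2,r+1),(x-1,r+3),(x,r+1),(x+1,r+3),(x+2,r+1)$, whose depths are $r+2,r+3,r+2,r+3,r+2$. So the graph is $R_m(P'')$. $\square$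

## 5. Cutting the cylinder open along its first row

**Lemma 3.** In $V$, $[f_N]$ is a combination with coefficients $\pm1$ of finitely many $[P]$, $P\in\bigcup_k\mathcal P_k$.

*Proof.* **Step 1.** We first turn the full cylinder into regions with ragged tops. Let $m\ge3$ and let the rows be $1,\dots,m$. Sort the independent sets by the set $I$ of even columns $x$ for which $(x,1)$ is chosen: $Z(P_m\times C_N)=\sum_I(-1)^{|I|}Z(G_I)$, where $G_I$ arises by deleting $(x,1)$ for all even $x$, and $(x\pm1,1)$, $(x,2)$ for $x\in I$. Let $O_I$ be the set of odd $x$ with $x\pm1\notin I$. For $x\in O_I$ the vertex $(x,1)$ is a leaf attached to $(x,2)$. Removing $N[(x,2)]$ deletes $(x,1),(x,2),(x,3)$ and $(x\pm1,2)$, none of which is in rows $1$ or $2$ of another odd column; so Leaf can be applied for all $x\in O_I$, and $Z(G_I)=(-1)^{|O_I|}Z(G'_I)$. In $G'_I$ an odd column $x$ has depth $3$ if $x\in O_I$ and $1$ otherwise. An even column $x$ has depth $2$ if $x\in I$ or $x+1\in O_I$ or $x-1\in O_I$, and depth $1$ otherwise; the last case means $x\notin I$ and $x\pm2\in I$.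

**Step 2.** Next we exhibit a path $P_I$ with these depths. If $I=\emptyset$, let $P_I$ be the $S$-zigzag through $(\text{odd},3)$ and $(\text{even},1)$; its depths are $3$ and $2$, as required. If $I\ne\emptyset$, take cyclically consecutive elements $x$, $x+2q+2$ of $I$, lifted to $\mathbb Z$ (with $x+2q+2=x+N$ if $|I|=1$). Let $P_I$ go from $(x,2)$ to $(x+2q+2,2)$ by
$$S^\uparrow S^\downarrow\ \ (q=0),\qquad L^\uparrow(S^\downarrow S^\uparrow)^{q-1}L^\downarrow\ \ (q\ge1).$$
At $x\in I$ both adjacent steps go up from it, so the depth is $2$. If $q=0$, the vertex $(x+1,0)$ has depth $1$, as required since $x+1\notin O_I$. If $q\ge1$, columns $x+1$ and $x+2q+1$ are middles of $L$-steps between rows $1$ and $2$: depth $1$, as required since they are next to $I$. If $q=1$, the vertex $(x+2,1)$ touches only $L$-steps: depth $1$, as required since $x,x+4\in I$. If $q\ge2$, the even vertices $(x+2,1),\dots,(x+2q,1)$ each have a steep descent, so depth $2$, and the odd vertices $(x+3,3),\dots,(x+2q-1,3)$ have depth $3$. These odd columns are exactly the elements of $O_I$ in this segment, and each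 of the even columns is next to one of them. So $G'_I=R_m(P_I)$. Each segment has equally many $S^\uparrow,S^\downarrow$ and equally many $L^\uparrow,L^\downarrow$, so $P_I\in\mathcal P_k$ for some $k$. Hence $[f_N]=\sum_I(-1)^{|I|+|O_I|}[P_I]$. $\square$

For $N=6$, $I=\emptyset$ gives $-[\mathcal Z+(1,1)]=-tz$. Each of the three $I$ with one element has $|O_I|=1$ and gives $+[A]$, where $A$ has period $L^\uparrow S^\downarrow S^\uparrow L^\downarrow$ from $(0,2)$. Each of the three $I$ with two elements has $O_I=\emptyset$ and gives $+[B]$. The full $I$ gives $-z$. So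
$$[f_6]=3[A]+3[B]-(1+t)z.\tag{10}$$

## 6. Cycling a path around the cylinder, and the product denominator

Suppose for a moment that every flip changed only the sign. A path flipped often enough comes back to a translate of itself, and (8) then gives a denominator. This section makes that precise.

Number the up-steps of $P\in\mathcal P_k$ as $U_i$ and the down-steps as $D_j$ ($i,j\in\mathbb Z$) from left to right, so that translation by $(N,0)$ carries $U_i$ to $U_{i+k}$ and $D_j$ to $D_{j+k}$. Define $g$ by: $D_j$ precedes $U_i$ if and only if $j<g(i)$. Then $g$ is nondecreasing and $g(i+k)=g(i)+k$. There is a peak $U_iD_{g(i)}$ exactly when $g(i)<g(i+1)$, and flipping it raises $g$ by $1$ on $i+k\mathbb Z$. Put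
$$p(i,j)=p(0,0)+\sum_{0\le i'<i}U_{i'}+\sum_{0\le j'<j}D_{j'}$$
(usual sign convention for negative indices), with $p(0,0)$ chosen so that $U_0$ starts at $p(0,g(0))$. Between the starts of $U_i$ and $U_{i+1}$ the path runs through $U_i,D_{g(i)},\dots,D_{g(i+1)-1}$, so $U_i$ starts at $p(i,g(i))$ for every $i$. A flip leaves the sequences $U$, $D$ and the rest of the path alone, hence keeps all points $p(i,j)$.

**Step 1.** We show that flips reach everything above. Let $g\le g'$, $g\ne g'$ be two such functions. Take $i$ with $g(i)<g'(i)$. If $g(i)<g(i+1)$, flip there; the result is still $\le g'$. If $g(i)=g(i+1)$, then $g(i+1)<g'(i)\le g'(i+1)$, and we pass to $i+1$. This stops, since $g$ is unbounded. After $\sum_{i\bmod k}(g'(i)-g(i))$ flips we arrive at $g'$.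

**Step 2.** We find returns. Going from $g$ to $g+k$ takes $k\cdot k=k^2$ flips. The new path has the same step sequence, with $D_{j+k}$ in the role of $D_j$, and $U_i$ now starts at $p(i,g(i)+k)$, which is $p(i,g(i))$ plus $k$ consecutive down-steps. By (6) it is $P+(\frac N2,H_k)$. If $k=N/2$ (all steps $S$) or $k=N/4$ (all steps $L$), there is a shorter return. Choosing $c\ge\max_i(g(i)-i)$, we can flip $P$ to the zigzag $g(i)=i+c$. All zigzags are translates of one zigzag $P_0$, and the $k$ flips from $i+c$ to $i+c+1$ carry $P_0$ to $P_0+(1,2)$, respectively $P_0+(2,1)$.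

**Lemma 4.** Let $\Phi$ be a function on paths with values in a $\Lambda$-module such that $\Phi(P+(h,s))=t^s\Phi(P)$ and $\Phi(P)=-\Phi(P')$ for all flips of paths in $\mathcal P_k$. Then $c_k\Phi(P)=0$ for all $P\in\mathcal P_k$.

*Proof.* For $N/4<k<N/2$, the return gives $\Phi(P)=(-1)^{k^2}t^{H_k}\Phi(P)=(-1)^kt^{H_k}\Phi(P)$. For $k=N/2$ or $k=N/4$, $\Phi(P)=\pm t^s\Phi(P_0)$ for some $s$, and $\Phi(P_0)=(-1)^kt^2\Phi(P_0)$, respectively $\Phi(P_0)=(-1)^kt\,\Phi(P_0)$. $\square$

*Proof of Theorem 2(a).* The error term $[P'']$ of an LL flip lives one level higher, so we kill the levels one after the other. Let $M_k\subset V$ be the $\Lambda$-span of all $[P]$, $P\in\mathcal P_k$, and $M_{N/2+1}=0$. By Lemma 2, $[P]\equiv-[P']$ modulo $M_{k+1}$ for all flips in $\mathcal P_k$ (for $k=N/2$ there are no $L$-steps, hence no LL flips). Lemma 4, applied with values in $V/M_{k+1}$, gives $c_kM_k\subseteq M_{k+1}$. Hence $\prod_{k'\ge k}c_{k'}$ kills $M_k$. By Lemma 3, $\prod_kc_k\cdot[f_N]=0$, and (7) finishes. $\square$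

For $N=6$ the whole mechanism is visible. For $B$ take $U_0=S^\uparrow$, $D_0=S^\downarrow$, $U_1=L^\uparrow$, $D_1=L^\downarrow$, so $(g(0),g(1))=(0,1)$. The four flips
$$(0,1)\to(1,1)\to(1,2)\to(2,2)\to(2,3)$$
exchange $S^\uparrow S^\downarrow$, then $L^\uparrow L^\downarrow$, then $S^\uparrow L^\downarrow$, then $L^\uparrow S^\downarrow$. Only the second is LL. It is applied to $S^\downarrow S^\uparrow L^\uparrow L^\downarrow$ from $(0,2)$, and its $P''$ is $S^\downarrow S^\uparrow S^\downarrow S^\uparrow S^\downarrow S^\uparrow$ from $(0,2)$, a zigzag with peaks in row $2$, of class $t^2z=-z$. The first flip gives $[B]=-[B_1]$, the second $[B_1]=-[B_2]-z$, and the last two give $[B_2]=t^3[B]$. So $[B]=[B_2]+z$, that is,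
$$(1-t^3)[B]=z.\tag{11}$$
The path $B_2$, with period $S^\downarrow S^\uparrow L^\downarrow L^\uparrow$ from $(0,2)$, has vertices $(0,2),(1,4),(2,2),(4,3),(6,2)$. Read from $(4,3)$, its period is $L^\uparrow S^\downarrow S^\uparrow L^\downarrow$, so $B_2=A+(4,1)$ and $t[A]=t^3[B]$. Then (10) becomes $[f_6]=3(1+t^2)[B]-(1+t)z$, which $(1+t^2)(1-t^3)$ kills by (9) and (11).

*The first formula of Theorem 1.* Let $N=4n+2$, $n\ge1$. Then $k$ runs over $n+1,\dots,2n+1$, $c_{2n+1}=1+t^2$, and $c_k=1-(-1)^kt^{3k-2n-1}$ for $k\le2n$. Theorem 2(a) is exactly the first half of Theorem 3(i). Each $c_k$ divides $1-t^{2H_k}$ in $\mathbb Z[t]$, and $2H_k=6k-4n-2$ runs over $2n+4,\dots,8n-8,8n-2$ in steps of $6$ for $k=n+1,\dots,2n$. This is the first formula, with $h_{4n+2}\in\mathbb Z[t]$.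

*Where the product stops being enough.* Let $N=4n$, $n\ge2$, and put
$$\Delta=(1-t^2)\prod_{k=n+1}^{2n-1}c_k,\qquad c_k=1-(-1)^kt^{3k-2n}.$$
Theorem 2(a) says $\Delta\cdot(1-(-1)^nt)\,f_N\in\mathbb Z[t]$: there is one factor too many, $c_n=1-(-1)^nt$. The conjectured denominator is $\Delta\cdot\prod_{k=n+1}^{2n-1}(1+(-1)^kt^{3k-2n})$. If $n$ is even, the last product contains, for the odd index $k=n+1$, a factor $1-t^{3k-2n}$. It is divisible by $c_n=1-t$, so the conjectured formula (though not Theorem 3(i)) already follows. If $n$ is odd, then $c_n=1+t$, and at $t=-1$ every factor of the last product equals $1+(-1)^k(-1)^{3k-2n}=2$. So the surplus $1+t$ is not absorbed. For $N=12$, Theorem 2(a) allows order $4$ at $t=-1$, and the conjectured $(1-t^2)(1-t^{18})(1-t^{12})$ only order $3$. Nor can one hope that the surplus always disappears for a formal reason. Read formally at $N=4$, the recipe for the $c_k$ gives $(1+t)(1-t^2)$, and by (1) this is precisely the reduced denominator of $f_4$. What we need is a bound on the pole order at $-1$ that does not grow with $N$.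

## 7. Marked pairs of long steps

The product appeared because the LL errors forced us to climb through the levels $k,k+1,\dots$ one at a time. If instead we could correct $[P]$ by terms of higher level so that every flip, LL included, changes only the sign, then Lemma 4 would kill the corrected class by the single factor $c_k$. The corrections must pay for $[P'']$, in which a pair $L^\uparrow L^\downarrow$ has turned into four $S$-steps. So we turn pairs of long steps anywhere on the path into pairs of doubled short steps, using
$$2S^\uparrow=L^\uparrow+(0,-3),\qquad 2S^\downarrow=L^\downarrow+(0,3).\tag{12}$$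

**Definition ($\mathbb F$, $\theta$).** Let $\mathbb F$ be the $\Lambda$-module generated by all paths in $\bigcup_k\mathcal P_k$ with relations $P+(h,s)=t^sP$. By (8), $[\cdot]:\mathbb F\to V$ is well defined and $\Lambda$-linear. Put $\theta=1+t^{-3}$.

**Definition (marked paths).** Let $P\in\mathcal P_k$, and regard its $2k$ steps modulo the period as cyclically ordered. Let $I$ be a set of $j$ $L^\uparrow$-steps and $J$ a set of $j$ $L^\downarrow$-steps, $j\ge1$. Call $(I,J)$ *alternating* if the elements of $I$ and $J$ alternate cyclically. For $u\in I$ let $u^+\in J$ be the next marked step. The *arc* $(u,u^+)$ is the set of steps strictly between them. The vertices from the end of $u$ to the start of $u^+$ are the *vertices of the arc*. The remaining vertices lie in *gaps*, each running from the end of a marked down-step to the start of the next marked up-step. Let $P_{I,J}$ be obtained by replacing every marked step by two $S$-steps of the same direction, keeping the gap vertices, and raising all vertices of arcs by $3$ rows. Put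
$$\sigma_{I,J}(P)=(-1)^{\#\text{steps in arcs}},\qquad E_j(P)=\sum_{\substack{(I,J)\text{ alternating}\\|I|=|J|=j}}\sigma_{I,J}(P)\,P_{I,J}\quad(j\ge1),\qquad E_0=\theta\cdot\mathrm{id}.$$

A marked up-step leads from a gap to an arc and a marked down-step from an arc to a gap, so (12) makes the raising consistent. $P_{I,J}$ has $\lambda-j$ long steps and $s+2j$ short steps of each direction, so $P_{I,J}\in\mathcal P_{k+j}$. The construction commutes with translations, so $E_j$ is a $\Lambda$-linear map $\mathbb F\to\mathbb F$. On $\mathcal P_k$ we have $E_j=0$ for $j>\lambda=\frac N2-k$.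

Take the path $A$ above ($N=6$), with vertices $(0,2),(2,1),(3,3),(4,1),(6,2)$, and mark its only $L^\uparrow$ and its only $L^\downarrow$. The arc consists of $S^\downarrow S^\uparrow$, so $\sigma=+1$. The arc vertices $(2,1),(3,3),(4,1)$ move to $(2,-2),(3,0),(4,-2)$, and $P_{I,J}$ has period $S^\uparrow S^\uparrow S^\downarrow S^\uparrow S^\downarrow S^\downarrow$ from $(0,2)$. For $B$, with period $S^\uparrow S^\downarrow L^\uparrow L^\downarrow$, the arc is empty and $E_1B$ is the path $S^\uparrow S^\downarrow S^\uparrow S^\uparrow S^\downarrow S^\downarrow$ from $(0,2)$.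

For $X\in\mathbb F$ define the corrected class
$$[X]^\sim=\sum_{j\ge0}[E_jX]=\theta[X]+[E_1X]+[E_2X]+\cdots.$$

Let us test it on $B$. All its corrections are paths with only $S$-steps, for which a flip is a sign change. Three flips, $S^\uparrow S^\uparrow S^\downarrow S^\downarrow\to S^\uparrow S^\downarrow S^\uparrow S^\downarrow\to S^\downarrow S^\uparrow S^\uparrow S^\downarrow\to S^\downarrow S^\uparrow S^\downarrow S^\uparrow$, and one more at the first peak $S^\uparrow S^\downarrow$ turn $E_1B$ into the zigzag $(S^\downarrow S^\uparrow)^3$ from $(0,2)$, of class $t^2z=-z$. So $[E_1B]=-z$, and by (11)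
$$(1-t^3)[B]^\sim=\theta z-(1-t^3)z=(t^{-3}+t^3)z=tz-tz=0,$$
because $t^2z=-z$ gives $t^3z=-tz$ and $t^4z=z$, hence $t^{-3}z=tz$. The single factor $c_2=1-t^3$ kills $[B]^\sim$, although $(1-t^3)[B]=z\neq0$.

## 8. The corrected class changes sign under every flip

**Lemma 5.** Let $j\ge1$. For a non-LL flip, $[E_jP]+[E_jP']=0$. For an LL flip, $[E_jP]+[E_jP']=[E_jP'']-[E_{j-1}P'']$.

*Proof.* The flip replaces consecutive steps $a$ (up), $b$ (down) by $b,a$. Let $X,Y$ be the outer endpoints, the same for $P$ and $P'$. We identify the steps of $P'$ with those of $P$, and we write $\alpha=S^\uparrow$, $\beta=S^\downarrow$ when spelling words. The terms of $E_jP$ and $E_jP'$ are sorted by how many of $a,b$ are marked.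

**Step 1: neither $a$ nor $b$ is marked.** This step produces the term $[E_jP'']$. The marked steps have the same cyclic order in $P$ and $P'$, so $(I,J)$ is alternating in both or in neither. The adjacent unmarked steps $a,b$ lie in the same arc or the same gap, so $\sigma$ is the same, and $X$, the peak or valley, and $Y$ are all raised or all not raised. Hence $P'_{I,J}$ arises from $P_{I,J}$ by a flip of the same kind. For a non-LL flip the two contributions cancel by Lemma 2. For an LL flip they add up to $\sigma_{I,J}(P)\,[(P_{I,J})'']$. Here $(P_{I,J})''=(P'')_{I,J}$, and $\sigma_{I,J}(P)=\sigma_{I,J}(P'')$ because the number of arc steps changes by $0$ or $2$. The $L$-steps of $P''$ are those of $P$ other than $a,b$, so the sum over all such $(I,J)$ is $[E_jP'']$.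

**Step 2: exactly one of $a,b$ is marked.** These terms cancel. Alternation is again the same in $P$ and $P'$. Suppose $a$ is marked. In $P$, $b$ comes right after $a$ and lies in the arc of $a$; in $P'$ it comes right before $a$ and lies in a gap. In both marked paths $X$ is not raised and $Y$ is. So $P_{I,J}$ and $P'_{I,J}$ differ only in having $\alpha\alpha b$, respectively $b\alpha\alpha$, between the same two points. Moving $b$ past takes the two flips $\alpha\alpha b\to\alpha b\alpha\to b\alpha\alpha$, neither of which is LL, so $[P_{I,J}]=[P'_{I,J}]$. But $\sigma$ changes sign, since $b$ is counted in $P$ and not in $P'$. The contributions cancel. Suppose $b$ is marked. In $P$, $a$ lies in the arc ending at $b$; in $P'$ it comes right after $b$, in a gap. In both marked paths $X$ is raised and $Y$ is not, and $a\beta\beta\to\beta a\beta\to\beta\beta a$ are two non-LL flips. Again the classes agree and the signs are opposite.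

For a non-LL flip at most one of $a,b$ is an $L$-step, so the first claim is proved.

**Step 3: both are marked, $j=1$.** The aim is to see the factor $\theta$ appear. The flip is LL. Three SS flips, $\alpha\alpha\beta\beta\to\alpha\beta\alpha\beta\to\beta\alpha\alpha\beta\to\beta\alpha\beta\alpha$, and one more, $\beta\alpha\beta\alpha\to\beta\beta\alpha\alpha$, show that with everything else fixed
$$[\dots\alpha\alpha\beta\beta\dots]=-[\dots\beta\alpha\beta\alpha\dots],\qquad[\dots\beta\beta\alpha\alpha\dots]=-[\dots\beta\alpha\beta\alpha\dots].\tag{13}$$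
Let $I=\{a\}$, $J=\{b\}$. In $P$ the arc $(a,b)$ is empty and $\sigma=1$. Only the peak is raised, and $P_{I,J}$ is $P$ with $ab$ replaced by $\alpha\alpha\beta\beta$ between $X$ and $Y$. By (13) its contribution is $-[P'']$. In $P'$ the arc runs from $a$ all the way round to the next $b$. It has $2k-2$ steps, so $\sigma=1$, and every vertex except the valley between $b$ and $a$ is raised. So $P'_{I,J}$ is the path with $ba$ replaced by $\beta\beta\alpha\alpha$ between the original $X$ and $Y$, translated by $(0,-3)$. By (13) its contribution is $-t^{-3}[P'']$. The sum is $-\theta[P'']=-[E_0P'']$.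

**Step 4: both are marked, $j\ge2$.** The aim is to get $-[E_{j-1}P'']$. Write $I=I_0\sqcup\{a\}$, $J=J_0\sqcup\{b\}$. Removing two consecutive marks of opposite direction from an alternating cyclic sequence leaves an alternating one. In $P$ the order is $a,b$: the pair $(I,J)$ is alternating if and only if $(I_0,J_0)$ is alternating and the place of $a,b$ comes after a marked down-step and before a marked up-step, that is, lies in a gap of $(I_0,J_0)$. In $P'$ the order is $b,a$, and $(I,J)$ is alternating if and only if $(I_0,J_0)$ is alternating and the place lies in an arc of $(I_0,J_0)$.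

In the first case an empty arc $(a,b)$ is added, so $\sigma_{I,J}(P)=\sigma_{I_0,J_0}(P'')$, and $P_{I,J}$ is $(P'')_{I_0,J_0}$ with $\beta\alpha\beta\alpha$ replaced by $\alpha\alpha\beta\beta$. In the second case an arc $(w,w^+)$ of $(I_0,J_0)$ is split into $(w,b)$ and $(a,w^+)$. Compared with $(I_0,J_0)$ on $P''$, where the place carries four arc steps, the number of arc steps drops by $4$, so $\sigma_{I,J}(P')=\sigma_{I_0,J_0}(P'')$. The points $X,Y$ are raised and the valley between them is not, so $P'_{I,J}$ is $(P'')_{I_0,J_0}$ with $\beta\alpha\beta\alpha$ replaced by $\beta\beta\alpha\alpha$. By (13) the contribution in either case is $-\sigma_{I_0,J_0}(P'')\,[(P'')_{I_0,J_0}]$. Each alternating $(I_0,J_0)$ of size $j-1$ on $P''$ occurs in exactly one of the two cases. The total is $-[E_{j-1}P'']$.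

Adding Steps 1 to 4 gives the claim for LL flips. $\square$

**Corollary 6.** $[P]^\sim=-[P']^\sim$ for every flip. Hence $c_k[P]^\sim=0$ for $P\in\mathcal P_k$.

*Proof.* For a non-LL flip add $\theta([P]+[P'])=0$ (Lemma 2) and Lemma 5. For an LL flip the sum telescopes, all $E_jP''$ with large $j$ being $0$:
$$[P]^\sim+[P']^\sim=\theta[P'']+\sum_{j\ge1}\big([E_jP'']-[E_{j-1}P'']\big)=\theta[P'']-[E_0P'']=0.$$
Since $[P+(h,s)]^\sim=t^s[P]^\sim$, Lemma 4 applies with $\Phi=[\cdot]^\sim$. $\square$

## 9. Composing the corrections

To get back from $[\cdot]^\sim$ to $[\cdot]$ we must invert $\sum_jE_j$. It suffices to know how the $E_j$ multiply.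

**Lemma 7.** $E_jE_i=\binom{i+j}i\,\theta\,E_{i+j}$ for all $i,j\ge0$.

*Proof.* If $i=0$ or $j=0$ this is $E_0=\theta\cdot\mathrm{id}$. Let $i,j\ge1$, $m=i+j$ and $P\in\mathcal P_k$.

**Step 1: the terms as colorings.** We rewrite $E_jE_iP$ as a sum over two-colored sets of marks. First an alternating pair of size $i$ is marked on $P$; call these marks red. The $L$-steps of the resulting path are the non-red $L$-steps of $P$, in the same cyclic order, and among them an alternating pair of size $j$ is marked; call these blue. So the sum runs over sets $M=I\sqcup J$ of $m$ $L^\uparrow$-steps and $m$ $L^\downarrow$-steps, with a coloring in which red is alternating of size $i$ and blue alternating of size $j$; call such colorings valid. In the resulting path all elements of $M$ are doubled, and a vertex of $P$ is raised by $3(n_r+n_b)$ rows, where $n_r,n_b\in\{0,1\}$ tell whether it lies in a red arc, a blue arc. Let $A_r,A_b$ be the numbers of steps of $P$ in red arcs and in blue arcs, and let $c$ be the number of red marks in blue arcs. When the blue sign is computed, these red steps have already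 been doubled, so each counts once more. The sign of the term is $(-1)^{A_r+A_b+c}$.

**Step 2: if $M$ is not alternating, its terms cancel.** Choose, depending only on $M$, two cyclically consecutive elements $p,p'$ of $M$ ($p$ before $p'$) of the same direction. In a valid coloring they have different colors; otherwise they would be consecutive in their color class and violate alternation. Exchange their colors. Since no element of $M$ lies between $p$ and $p'$ and they have the same direction, the new coloring is valid. So this is an involution without fixed points on the valid colorings of $M$. We compare the two terms.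

Only vertices from the end of $p$ to the start of $p'$ are affected. If $p,p'$ are up-steps, such a vertex lies in an arc of the color of $p$ and in a gap of the color of $p'$; if they are down-steps, it is the other way round. So $(n_r,n_b)$ changes between $(1,0)$ and $(0,1)$, the sum $n_r+n_b$ is unchanged, and the path is the same.

Let $q$ be the number of steps strictly between $p$ and $p'$. If $p,p'$ are up-steps, the arc of the color of $p$ contains these $q$ steps and $p'$, and the arc of the color of $p'$ contains neither them nor $p$. If they are down-steps, the arc of the color of $p'$ contains these $q$ steps and $p$, and the arc of the color of $p$ ends before them. In both cases the exchange raises one of $A_r,A_b$ by $q+1$ and lowers the other by $q+1$, so $A_r+A_b$ is unchanged.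

Finally, $c$ changes by exactly $1$. If $p,p'$ are up-steps, the red one lies in the blue arc starting at the blue one if and only if the red one is $p'$. If they are down-steps, the red one lies in the blue arc ending at the blue one if and only if the red one is $p$. For every other red mark, membership in blue arcs is unaffected. So the two terms have the same path and opposite signs.

**Step 3: if $M$ is alternating, find the valid colorings.** Let $M$ be cyclically $u_1v_1u_2v_2\cdots u_mv_m$ with $u_r$ up and $v_r$ down. In a valid coloring every maximal monochromatic cyclic run has even length. Indeed, the two elements adjacent to an odd run have the other color, are consecutive in their class and have the same direction. They are distinct, because their class has even size at least $2$. This contradicts alternation. So the boundaries between runs are either all of the form $v_r|u_{r+1}$ or all of the form $u_r|v_r$. Hence a valid coloring is either constant on all pairs $\{u_r,v_r\}$ (first type) or constant on all pairs $\{v_r,u_{r+1}\}$ (second type). Conversely, each such coloring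 with $i$ red pairs and $j$ blue pairs is valid. There are $\binom mi$ of each type. No coloring is of both types, since that would make it constant, while both colors occur.

**Step 4: the first type contributes $\sigma_{I,J}(P)\,P_{I,J}$.** The red and blue arcs together are exactly the arcs of $M$, so $n_r+n_b=n_M$, where $n_M\in\{0,1\}$ indicates the arcs of $M$. Also $A_r+A_b=A_M$, the number of steps in arcs of $M$, and $c=0$ because arcs of $M$ contain no marks. So the path is $P_{I,J}$ and the sign is $\sigma_{I,J}(P)$.

**Step 5: the second type contributes $t^{-3}\sigma_{I,J}(P)\,P_{I,J}$.** After a red $v_r$ the next red mark is $u_{r+1}$, and likewise for blue. So the gaps of each color are the gaps $(v_r,u_{r+1})$ of $M$ with the pair of that color. A vertex in a gap of $M$ has $n_r+n_b=1$, any other vertex $n_r+n_b=2$; so $n_r+n_b=1+n_M$ everywhere, and the path is $P_{I,J}+(0,-3)=t^{-3}P_{I,J}$. For the sign, let $G_r$ be the number of steps strictly between $v_r$ and $u_{r+1}$. Then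
$$A_r=2k-2i-\sum_{r\text{ red}}G_r,\qquad A_b=2k-2j-\sum_{r\text{ blue}}G_r$$
(on the left sides the subscripts $r,b$ stand for the colors), so $A_r+A_b\equiv\sum_rG_r\pmod2$. Counting all steps of $P$, $2k=2m+\sum_rG_r+A_M$, so $\sum_rG_r\equiv A_M$. All $2i$ red marks lie in blue arcs, since blue gaps contain no marks; so $c=2i$ is even. The sign is $(-1)^{A_M}=\sigma_{I,J}(P)$.

Each alternating $M$ thus contributes $\binom mi(1+t^{-3})\,\sigma_{I,J}(P)P_{I,J}$ in total, and summing over $M$ gives $\binom mi\,\theta\,E_m(P)$. $\square$

## 10. Inversion, and the bound on pole orders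

**Proposition 8.** $\displaystyle\theta^2[P]=\sum_{i\ge0}(-1)^i[E_iP]^\sim$ for every path $P\in\bigcup_k\mathcal P_k$.

*Proof.* By Lemma 7, $[E_iP]^\sim=\sum_j[E_jE_iP]=\theta\sum_{q\ge i}\binom qi[E_qP]$. So the right side equals
$$\theta\sum_{q\ge0}\Big(\sum_{i=0}^q(-1)^i\binom qi\Big)[E_qP]=\theta[E_0P]=\theta^2[P],$$
since the inner sum is $1$ for $q=0$ and $0$ otherwise. All sums are finite. $\square$

*Proof of Theorem 2(b).* Let $P\in\mathcal P_k$ and $\ell=\mathrm{lcm}_k(c_k)$ in $\mathbb Q[t]$. $E_iP$ is a $\Lambda$-combination of paths in $\mathcal P_{k+i}$, so $c_{k+i}[E_iP]^\sim=0$ by Corollary 6. Hence $\ell$ kills every term on the right of Proposition 8, and $\theta^2\ell[P]=0$. By Lemma 3, $\theta^2\ell\,[f_N]=0$. As $\theta^2=t^{-6}(1+t^3)^2$, this gives $(1+t^3)^2\,\ell f_N\in\Lambda\cap\mathbb Q[[t]]=\mathbb Q[t]$. Each $c_k$ has the form $1\pm t^h$ with $h\ge1$ and has only simple zeros, so $\ell$ is squarefree. A pole $\zeta$ of $f_N$ therefore has order at most $1$ if $\zeta^3\ne-1$. If $\zeta^3=-1$, then $(1+t^3)^2$ has a double zero at $\zeta$, and the order is at most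 $2+1=3$. $\square$

The corrected classes need only one $c_k$ each, and the price for uncorrecting is $\theta^2$, whatever the number of levels. This is the bound independent of $N$ that was missing in Section 6.

## 11. The formula for $4n$ columns, periodicity and growth

*Proof of Theorem 1 and Theorem 3(i) for $N=4n$, $n\ge2$.* The first half of Theorem 3(i) and the first formula were proved in Section 6 and in (4). With $\Delta=(1-t^2)\prod_{k=n+1}^{2n-1}c_k$ as there, we show that the surplus factor $1-(-1)^nt$ can be dropped. By Theorem 2(a), $\Delta\cdot(1-(-1)^nt)f_N\in\mathbb Z[t]$, so the only possible pole of $\Delta f_N$ is at $\varepsilon=(-1)^n$.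

Let $n$ be even, $\varepsilon=1$. By Theorem 2(b) the pole of $f_N$ at $1$ has order at most $1$, and $\Delta(1)=0$ because of the factor $1-t^2$.

Let $n$ be odd, so $n\ge3$ and $\varepsilon=-1$. By Theorem 2(b) the pole of $f_N$ at $-1$ has order at most $3$. Each $c_k$ with $n<k<2n$ vanishes at $-1$, since $c_k(-1)=1-(-1)^k(-1)^{3k-2n}=0$. With $1-t^2$ this makes $\Delta$ vanish at $-1$ to order at least $1+(n-1)=n\ge3$.

In both cases $\Delta f_N$ has no pole and is a polynomial. Its coefficients are integers because $\Delta,f_N\in\mathbb Z[[t]]$. This is the second half of Theorem 3(i). Finally $c_k\mid1-t^{2(3k-2n)}$ in $\mathbb Z[t]$, and $2(3k-2n)$ for $k=n+1,\dots,2n-1$ runs over $2n+6,\dots,8n-12,8n-6$ in steps of $6$. This is the second formula of Theorem 1, with $h_{4n}\in\mathbb Z[t]$. $\square$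

*Proof of Theorem 3(ii).* We test which $c_k$ vanish at the exceptional points. Let $\zeta^3=-1$ and $N/4<k<N/2$. Then $(-1)^k\zeta^{3k-N/2}=(-1)^k(-1)^k\zeta^{-N/2}=\zeta^{-N/2}$, so
$$c_k(\zeta)=0\iff\zeta^{N/2}=1.\tag{14}$$

Let $N\equiv2\pmod4$. Then $N/2$ is odd, so $\zeta^{3N/2}=(-1)^{N/2}=-1$ and $\zeta^{N/2}\ne1$. Also $c_{N/2}=1+t^2$ does not vanish at $\zeta\in\{-1,e^{\pm i\pi/3}\}$, where $\zeta^2$ is $1$ or $e^{\pm2\pi i/3}$. There is no $c_{N/4}$. So by Theorem 2(a) $f_N$ is regular at $\zeta$, and by Theorem 2(b) all other poles are simple. By Theorem 2(a) the poles are zeros of the $c_k$, hence roots of unity. By partial fractions $f_N$ is a polynomial plus a combination of terms $1/(1-t/\zeta)$ with $\zeta$ a root of unity, so its coefficients are eventually periodic. The period divides $\mathrm{lcm}\big(4,\{2(3k-\frac N2)\}_{N/4<k<N/2}\big)$, since zeros of $1+t^2$ are fourth roots of unity and zeros of the other $c_k$ are $2H_k$-th roots of unity.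

Let $4\mid N$, $N\ge8$. By Theorem 2(b) poles with $\zeta^3\ne-1$ are simple, and the others, at $-1$ and $e^{\pm i\pi/3}$, have order at most $3$. If $\zeta=e^{\pm i\pi/3}$ is a pole, then some $c_k(\zeta)=0$ by Theorem 2(a). This cannot happen for $c_{N/2}=1-t^2$ or for $c_{N/4}=1\mp t$, whose zeros are $\pm1$. So (14) gives $\zeta^{N/2}=1$, that is $6\mid N/2$, that is $12\mid N$. Since all poles are roots of unity of order at most $3$ as poles, partial fractions give $Z(P_m\times C_N)=O(m^2)$. $\square$
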